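\title{A separable compact space $K$ for which $\mathcal C(K)$ is not complemented in $\mathcal C(\beta\omega\times\beta\omega)$}

\begin{abstract}
For every separable compact space $K$ the Banach space $\mathcal C(K)$ embeds isometrically into $\mathcal C(\beta\omega\times\beta\omega)$. We show, in ZFC, that it need not be isomorphic to a complemented subspace. To every set $Z\subseteq 2^\omega$ we attach a separable scattered compact space $K_Z$ of height $3$, and we prove that a complemented copy of $\mathcal C(K_Z)$ in a closed subspace $X$ of $\ell_\infty$ determines $Z$, up to a countable set, from $X$ and one countable matrix. It follows that for non-Borel $Z$ the space $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C((\beta\omega)^\kappa)$ for any cardinal $\kappa\ge 1$, and that exactly $2^{\mathfrak c}$ subspaces of $\ell_\infty$ are needed to contain complemented copies of all spaces $\mathcal C(K)$ with $K$ separable.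
\end{abstract}

\section{The question and the results}

Compact spaces are Hausdorff. For a compact space $K$, $\mathcal C(K)$ is the Banach space of continuous real-valued functions on $K$ with the supremum norm. The \v{C}ech--Stone compactification $\beta\omega$ of the discrete space $\omega$ of natural numbers is the compact space that contains $\omega$ as a dense subset and has the property that every map from $\omega$ to a compact space extends, uniquely, to a continuous map on $\beta\omega$. We write $\mathfrak c$ for the cardinality of the continuum; ``countable'' means finite or countably infinite; operators are bounded and linear.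

A closed subspace of a Banach space $X$ is \emph{complemented} if it is the range of a bounded linear projection on $X$. We say that $X$ \emph{contains a complemented copy} of $Y$ if $Y$ is isomorphic to a complemented subspace of $X$. This happens if and only if there are operators
\begin{equation}\label{eq:ST}
T\colon Y\to X,\qquad S\colon X\to Y,\qquad ST=\mathrm{Id}_Y .
\end{equation}
Indeed, if $T$ is an isomorphism onto the range of a projection $P$, take $S=T^{-1}P$. Conversely, \eqref{eq:ST} gives $\|y\|\le\|S\|\,\|Ty\|$, so $T$ is an isomorphism onto its range, and $TS$ is a projection onto that range.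

If $K$ is a separable compact space and $(d_n)_{n\in\omega}$ is a dense sequence in $K$, then $n\mapsto d_n$ extends to a continuous map $\beta\omega\to K$, which is onto because its image is compact and dense. Composing with a coordinate projection, we see that $\beta\omega\times\beta\omega$ maps continuously onto $K$, and hence $\mathcal C(K)$ embeds isometrically into $\mathcal C(\beta\omega\times\beta\omega)$. It is also known that $\mathcal C(\beta\omega\times\beta\omega)$ contains a complemented copy of $\mathcal C([0,1]^\kappa)$ for every cardinal $1\le\kappa\le\mathfrak c$, and hence a complemented copy of $\mathcal C(K)$ for every metrizable compact space $K$. The following question comes from the paper of Plebanek, Rondo\v{s} and Sobota \cite{PRS}.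

\begin{quote}
\emph{Does $\mathcal C(\beta\omega\times\beta\omega)$ contain a complemented copy of $\mathcal C(K)$ for every separable compact space $K$?}
\end{quote}

The simplest cases point to a positive answer. Besides metrizable spaces and the cube $[0,1]^{\mathfrak c}$, the space $K=\beta\omega$ is covered: take $(Tf)(u,v)=f(u)$ and $(Sg)(u)=g(u,0)$ in \eqref{eq:ST}. Moreover, each half of \eqref{eq:ST} is available separately. A separable compact space $K$ carries at most $\mathfrak c$ continuous functions into $[0,1]$, since they are determined on a countable set, and these functions separate points; so $K$ embeds into $[0,1]^{\mathfrak c}$, and by the Tietze extension theorem restriction maps $\mathcal C([0,1]^{\mathfrak c})$ onto $\mathcal C(K)$. Thus $\mathcal C(K)$ is both a subspace of $\mathcal C(\beta\omega\times\beta\omega)$ and the image of $\mathcal C(\beta\omega\times\beta\omega)$ under an operator. The question is whether an embedding and a surjection can be chosen so that their composition is the identity.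

The answer is no, in ZFC. The counterexamples are built on the binary tree $Q=2^{<\omega}$, the countable set of finite $0$--$1$ sequences. For $x$ in the Cantor space $2^\omega$ let $x|n\in Q$ be the initial segment of $x$ of length $n$, and let
\[
B_x=\{x|n:n\in\omega\},\qquad E_x=\{x|n:n\text{ even}\},\qquad O_x=\{x|n:n\text{ odd}\}
\]
be the branch of $x$ and its even and odd halves. For $Z\subseteq 2^\omega$ put
\[
\mathcal A_Z=\{B_x:x\in Z\}\cup\{E_x,\,O_x:x\in 2^\omega\setminus Z\}.
\]
Add to $Q$ a new point $p_A$ for each $A\in\mathcal A_Z$, and call a subset $U$ of $\Psi_Z=Q\cup\{p_A:A\in\mathcal A_Z\}$ open if $A\setminus U$ is finite whenever $p_A\in U$. So the points of $Q$ are isolated, and each $A\in\mathcal A_Z$ is a sequence converging to $p_A$. Let $K_Z=\Psi_Z\cup\{\infty\}$ be the one-point compactification of $\Psi_Z$. In words: a branch indexed by a point of $Z$ converges, and any other branch splits into two sequences with different limits (Figure~\ref{fig:KZ}).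

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,0)--(-1,0.8)--(-1.7,1.5)--(-2.2,2.1)--(-2.55,2.6)--(-2.8,3.05);
\draw[dotted,thick] (-2.8,3.05)--(-3.1,3.9);
\draw (0,0)--(1,0.8)--(1.4,1.5)--(2.7,2.0)--(1.9,2.6)--(3.3,3.0);
\draw[dotted,thick] (1.9,2.6)--(2.1,3.9);
\draw[dotted,thick] (3.3,3.0)--(3.7,3.9);
\fill (0,0) circle (2.4pt) (-1.7,1.5) circle (2.4pt) (-2.55,2.6) circle (2.4pt) (1.4,1.5) circle (2.4pt) (1.9,2.6) circle (2.4pt);
\filldraw[fill=white] (-1,0.8) circle (2.4pt) (-2.2,2.1) circle (2.4pt) (-2.8,3.05) circle (2.4pt) (1,0.8) circle (2.4pt) (2.7,2.0) circle (2.4pt) (3.3,3.0) circle (2.4pt);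
\node at (-3.1,4.2) {$p_{B_x}$};
\node at (2.1,4.2) {$p_{E_y}$};
\node at (3.7,4.2) {$p_{O_y}$};
\node at (-3.2,1.4) {$x\in Z$};
\node at (3.2,1.1) {$y\notin Z$};
\node at (0,-0.4) {$\emptyset$};
\end{tikzpicture}
\caption{Two branches of the binary tree inside $K_Z$. Nodes of even length are black, nodes of odd length are white. The branch of $x\in Z$ converges to a single point. On the branch of $y\notin Z$ the black nodes and the white nodes converge to two different points.}
\label{fig:KZ}
\end{figure}

\begin{theorem}\label{thm:square}
If $Z\subseteq 2^\omega$ is not Borel (for example, if $Z$ is analytic and not Borel), then $K_Z$ is a separable compact space and $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C(\beta\omega\times\beta\omega)$.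
\end{theorem}

Non-Borel subsets of $2^\omega$ exist, by Souslin's theorem or because there are only $\mathfrak c$ Borel sets, so Theorem~\ref{thm:square} answers the question in the negative. Passing to higher powers of $\beta\omega$ does not help.

\begin{theorem}\label{thm:powers}
If $Z\subseteq 2^\omega$ is not Borel, then $\mathcal C(K_Z)$ is not isomorphic to a complemented subspace of $\mathcal C((\beta\omega)^\kappa)$ for any cardinal $\kappa\ge 1$.
\end{theorem}

Nor can $\beta\omega\times\beta\omega$ be replaced by any other separable compact space.

\begin{theorem}\label{thm:count}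
\begin{enumerate}
\item[(a)] If a Banach space $X$ embeds isomorphically into $\ell_\infty$ (for example, $X=\mathcal C(L)$ with $L$ separable compact), then at most $\mathfrak c$ of the $2^{\mathfrak c}$ sets $Z\subseteq 2^\omega$ are such that $\mathcal C(K_Z)$ is isomorphic to a complemented subspace of $X$.
\item[(b)] The least cardinality of a family $\mathcal F$ of Banach spaces isomorphically embeddable into $\ell_\infty$, such that for every separable compact $K$ the space $\mathcal C(K)$ is isomorphic to a complemented subspace of a member of $\mathcal F$, is exactly $2^{\mathfrak c}$. In particular, there is no separable compact space $L$ such that $\mathcal C(L)$ contains a complemented copy of $\mathcal C(K)$ for every separable compact $K$.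
\end{enumerate}
\end{theorem}

All three theorems rest on one statement, Proposition~\ref{prop:coding}: if a closed subspace $X$ of $\ell_\infty(N)$, with $N$ countable, contains a complemented copy of $\mathcal C(K_Z)$, then $Z$ can be recovered, up to a countable set, by testing membership in $X$ along a continuous map $2^\omega\to\mathbb R^N$ that is given by a countable matrix. Counting matrices gives Theorem~\ref{thm:count} (Section~\ref{sec:count}), which already answers the question but names no counterexample. To name one, we show that the relevant copies of $\mathcal C(\beta\omega\times\beta\omega)$ and of $\mathcal C((\beta\omega)^{\mathfrak c})$ are Borel subsets of $\mathbb R^N$, so that only Borel sets $Z$ can be recovered from them (Sections~\ref{sec:borel} and~\ref{sec:powers}).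

\section{The spaces $K_Z$}\label{sec:KZ}

Two sets are \emph{almost disjoint} if their intersection is finite. If $x\neq y$, then $x|n\ne y|n$ for all large $n$, so $B_x\cap B_y$ is finite; also $E_x\cap O_x=\emptyset$. Hence $\mathcal A_Z$ is a family of infinite, pairwise almost disjoint subsets of $Q$, and it is infinite because every $x\in2^\omega$ contributes at least one member. We shall use almost disjointness in the following form: given finitely many pairwise almost disjoint sets $A_1,\dots,A_m$, the union $F$ of their pairwise intersections is finite and the sets $A_i\setminus F$ are pairwise disjoint.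

For a space $K$ let $K'$ be the set of its non-isolated points. We say that $K$ is \emph{scattered of height at most $2$} if $K''=\emptyset$, and \emph{scattered of height $3$} if $K''\neq\emptyset=K'''$. For $A\in\mathcal A_Z$ put $V_A=A\cup\{p_A\}$.

\begin{lemma}\label{lem:KZ}
For every $Z\subseteq2^\omega$ the space $K_Z$ is compact, scattered of height $3$, and $Q$ is a countable dense subset of it. For $A\in\mathcal A_Z$ and finite $F\subseteq Q$ the sets $F$ and $V_A\setminus F$ are clopen in $K_Z$.
\end{lemma}

\begin{proof}
The set $V_A\setminus F$ is open in $\Psi_Z$, since the only point $p_{A'}$ that it contains is $p_A$ and it contains all but finitely many elements of $A$. It is compact, since an open set containing $p_A$ misses only finitely many of its points. For $A\neq A'$ the points $p_A$ and $p_{A'}$ are separated by $V_A\setminus F$ and $V_{A'}\setminus F$ with $F=A\cap A'$, and $p_A$ is separated from $k\in Q$ by $V_A\setminus\{k\}$ and $\{k\}$. So $\Psi_Z$ is a locally compact Hausdorff space, and $K_Z$ is compact Hausdorff. The sets $F$ and $V_A\setminus F$ are open and compact, hence clopen in $K_Z$.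

A compact subset of $\Psi_Z$ is covered by finitely many of the open sets $V_A$ and $\{k\}$, so it contains only finitely many points $p_A$. Since $\mathcal A_Z$ is infinite, every neighborhood of $\infty$ contains some $p_A$. Each $p_A$ is a limit of points of $Q$, and therefore $Q$ is dense in $K_Z$. We obtain $K_Z'=\{p_A:A\in\mathcal A_Z\}\cup\{\infty\}$. In this set $p_A$ is isolated by $V_A$ and $\infty$ is not isolated, so $K_Z''=\{\infty\}$ and $K_Z'''=\emptyset$.
\end{proof}

\begin{remark}\label{rem:height}
Height $3$ is optimal. Let $K$ be separable, compact and scattered of height at most $2$. Then $K'$ is closed and discrete, hence finite, and the isolated points of $K$ lie in every dense set, so there are countably many of them. Thus $K$ is countable, hence metrizable (countably many continuous functions separate its points and embed it into $[0,1]^\omega$), and $\mathcal C(\beta\omega\times\beta\omega)$ contains a complemented copy of $\mathcal C(K)$ by the known result recalled in the first section. That result is not used in the proofs of the theorems.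
\end{remark}

For a set $N$, $\ell_\infty(N)$ is the space of bounded real functions on $N$ with the supremum norm, and $\ell_\infty=\ell_\infty(\omega)$. If $N$ is a dense subset of a compact space $L$, then $f\mapsto f|_N$ is a linear isometry of $\mathcal C(L)$ into $\ell_\infty(N)$; its range is complete, hence closed. We call this range the \emph{trace} of $\mathcal C(L)$ on $N$. Let $X_Z\subseteq\ell_\infty(Q)$ be the trace of $\mathcal C(K_Z)$ on $Q$. We write $1_C$ for the indicator function of $C$; its domain, $Q$ or $K_Z$, is given by the context. The spaces $K_Z$ are designed to make the following test work.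

\begin{lemma}\label{lem:parity}
For $x\in2^\omega$ we have $1_{E_x}\in X_Z$ if and only if $x\notin Z$.
\end{lemma}

\begin{proof}
If $x\notin Z$, then $E_x\in\mathcal A_Z$, the set $V_{E_x}$ is clopen, and its indicator function restricts to $1_{E_x}$ on $Q$. If $x\in Z$, then every neighborhood of $p_{B_x}$ contains all but finitely many points of $B_x$, so it meets both $E_x$ and $O_x$. A function that equals $1$ on $E_x$ and $0$ on $O_x$ cannot be continuous at $p_{B_x}$.
\end{proof}

\section{A model case: projections onto $X_Z$}\label{sec:model}

The map $x\mapsto 1_{E_x}$ from $2^\omega$ to $\mathbb R^Q$ (with the product topology) is continuous, because the value of $1_{E_x}$ at a node of length $n$ depends only on $x|n$. By Lemma~\ref{lem:parity}, $2^\omega\setminus Z$ is the preimage of $X_Z$ under this map. So if $Z$ is not Borel, then $X_Z$ is not a Borel subset of $\mathbb R^Q$. This complexity does not pass to larger spaces: $X_Z$ is contained in $\ell_\infty(Q)=\bigcup_j[-j,j]^Q$, which is a countable union of closed sets and contains every $1_{E_x}$. It does pass to larger spaces in which $X_Z$ is complemented, as we now show.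

Let $X$ be a closed subspace with $X_Z\subseteq X\subseteq\ell_\infty(Q)$, and let $P$ be a projection of $X$ onto $X_Z$. Every $x\notin Z$ has $1_{E_x}\in X$. How many $x\in Z$ can have $1_{E_x}\in X$? For such an $x$ consider the error
\[
u_x=P1_{E_x}-1_{E_x}\in\ell_\infty(Q).
\]
It is nonzero, since $P1_{E_x}\in X_Z$ and $1_{E_x}\notin X_Z$. It does not change when finitely many points are removed from $E_x$: for finite $F\subseteq Q$ the function $1_{E_x\cap F}$ lies in $X_Z$ and is fixed by $P$, so that $u_x=P1_{E_x\setminus F}-1_{E_x\setminus F}$.

To see what this invariance gives, take $x=0000\ldots$ and $y=0010\ldots$, so that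
\[
E_x=\{\emptyset,\,00,\,0000,\dots\},\qquad E_y=\{\emptyset,\,00,\,0010,\dots\}.
\]
The function $1_{E_x}+1_{E_y}$ has norm $2$. With $F=\{\emptyset,00\}$ the sets $E_x\setminus F$ and $E_y\setminus F$ are disjoint, so $h=1_{E_x\setminus F}\pm1_{E_y\setminus F}$ has norm $1$, and $u_x\pm u_y=Ph-h$ has norm at most $\|P\|+1$. In the same way, for distinct $x_1,\dots,x_m$ and signs $\varepsilon_i=\pm1$ choose $F$ making the sets $E_{x_i}\setminus F$ pairwise disjoint; then $h=\sum_i\varepsilon_i1_{E_{x_i}\setminus F}$ has norm $1$ and
\[
\Big\|\sum_{i=1}^m\varepsilon_iu_{x_i}\Big\|=\|Ph-h\|\le\|P\|+1 .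
\]
The bound does not depend on $m$. On a countable set there is no room for uncountably many nonzero functions with this property.

\begin{lemma}\label{lem:signs}
Let $M$ be a countable set, let $(w_i)_{i\in I}$ be a family in $\ell_\infty(M)$, and let $C\ge0$. Suppose that $\|\sum_{i\in J}\varepsilon_iw_i\|\le C$ for every finite $J\subseteq I$ and all signs $\varepsilon_i=\pm1$. Then $w_i=0$ for all but countably many $i\in I$.
\end{lemma}

\begin{proof}
Fix $q\in M$. For finite $J\subseteq I$ choose the signs so that $\varepsilon_iw_i(q)=|w_i(q)|$; this gives $\sum_{i\in J}|w_i(q)|\le C$. Hence for each integer $s\ge1$ at most $Cs$ indices $i$ satisfy $|w_i(q)|\ge1/s$. The set $\{i:w_i\neq0\}$ is the union of these finite sets over all $q\in M$ and $s\ge1$.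
\end{proof}

Since every $u_x$ is nonzero, only countably many $x\in Z$ have $1_{E_x}\in X$. Thus $\{x:1_{E_x}\in X\}$ differs from $2^\omega\setminus Z$ by a countable set, and if $X$ is Borel in $\mathbb R^Q$, then $Z$ is Borel.

Two things separate this from Theorem~\ref{thm:square}. The copy of $\mathcal C(K_Z)$ is given by an arbitrary embedding $T$ into a space of functions on another set $N$, where $1_{E_x}$ has no meaning; the next section finds a substitute. And the trace of $\mathcal C(\beta\omega\times\beta\omega)$ on $\omega\times\omega$ has to be shown to be Borel.

\section{Recovering $Z$ from a complemented copy}\label{sec:coding}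

Let $N$ be a countable set, $X$ a closed subspace of $\ell_\infty(N)$, and $T\colon\mathcal C(K_Z)\to X$ an operator. We need a test vector in $\mathbb R^N$ for every $x\in 2^\omega$. For $x\notin Z$ the natural candidate is $T(1_{V_{E_x}})$. For $x\in Z$ there is no continuous function to which $T$ could be applied, and in any case the test vector must be defined without reference to $Z$. What is available for all $x$ are the vectors $T(1_{\{k\}})$, $k\in Q$. We add them up coordinatewise along $E_x$.

Call a real matrix $t=(t(n,k))_{n\in N,\,k\in Q}$ \emph{summable} if
\[
\|t\|:=\sup_{n\in N}\sum_{k\in Q}|t(n,k)|<\infty .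
\]
For such $t$ and $C\subseteq Q$ define $\Phi_t(C)\in\ell_\infty(N)$ by $\Phi_t(C)(n)=\sum_{k\in C}t(n,k)$. The series converge absolutely, so $\Phi_t(C)=\Phi_t(C\cap F)+\Phi_t(C\setminus F)$ for all $C,F\subseteq Q$, and
\begin{equation}\label{eq:disjoint}
\Big\|\sum_{i=1}^m\varepsilon_i\Phi_t(C_i)\Big\|\le\|t\|\qquad\text{for pairwise disjoint } C_1,\dots,C_m\subseteq Q\text{ and }\varepsilon_i=\pm1,
\end{equation}
because the $n$-th coordinate is bounded by $\sum_i\sum_{k\in C_i}|t(n,k)|$, in which no $k$ occurs twice. For $X\subseteq\ell_\infty(N)$ put
\[
D_t(X)=\{x\in2^\omega:\Phi_t(E_x)\in X\}.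
\]
This set depends on $t$ and $X$ only. In the model case $t$ is the identity matrix on $Q$ and $\Phi_t(C)=1_C$.

\begin{proposition}\label{prop:coding}
Let $N$ be a countable set, $X$ a closed subspace of $\ell_\infty(N)$, and $Z\subseteq2^\omega$. Let $T\colon\mathcal C(K_Z)\to X$ and $S\colon X\to\mathcal C(K_Z)$ be operators with $ST=\mathrm{Id}$, and put $t(n,k)=T(1_{\{k\}})(n)$. Then $t$ is summable, and
\begin{enumerate}
\item[(i)] all but countably many $x\in 2^\omega\setminus Z$ belong to $D_t(X)$;
\item[(ii)] only countably many $x\in Z$ belong to $D_t(X)$.
\end{enumerate}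
Consequently, if $X$ contains a complemented copy of $\mathcal C(K_Z)$, then the symmetric difference $D_t(X)\,\triangle\,(2^\omega\setminus Z)$ is countable for some summable matrix $t$.
\end{proposition}

\begin{proof}
Fix $n\in N$ and a finite set $F\subseteq Q$, and choose signs with $\varepsilon_kt(n,k)=|t(n,k)|$. The function $\sum_{k\in F}\varepsilon_k1_{\{k\}}$ has norm at most $1$, so
\[
\sum_{k\in F}|t(n,k)|=T\Big(\sum_{k\in F}\varepsilon_k1_{\{k\}}\Big)(n)\le\|T\| .
\]
Hence $\|t\|\le\|T\|$. Write $\Phi=\Phi_t$ and $D=D_t(X)$. By linearity,
\begin{equation}\label{eq:finite}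
\Phi(F)=T(1_F)\qquad\text{for finite }F\subseteq Q .
\end{equation}

\medskip
\emph{Proof of} (i). In the model case this part was immediate. Now the series $\sum_{k\in A}T(1_{\{k\}})$ converges only coordinatewise, and its sum need not be $T(1_{V_A})$. So we measure the difference: for $A\in\mathcal A_Z$ put
\[
v_A=T(1_{V_A})-\Phi(A)\in\ell_\infty(N).
\]
For finite $F\subseteq Q$ we have $1_{V_A}=1_{V_A\setminus F}+1_{A\cap F}$, and $T(1_{A\cap F})=\Phi(A\cap F)$ by \eqref{eq:finite}. Therefore $v_A=T(1_{V_A\setminus F})-\Phi(A\setminus F)$. Let $A_1,\dots,A_m\in\mathcal A_Z$ be distinct, let $\varepsilon_i=\pm1$, and choose a finite $F$ such that the sets $A_i\setminus F$ are pairwise disjoint. Then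
\[
\sum_i\varepsilon_iv_{A_i}=T\Big(\sum_i\varepsilon_i1_{V_{A_i}\setminus F}\Big)-\sum_i\varepsilon_i\Phi(A_i\setminus F).
\]
The clopen sets $V_{A_i}\setminus F$ are pairwise disjoint, so the first term has norm at most $\|T\|$; the second has norm at most $\|T\|$ by \eqref{eq:disjoint}. By Lemma~\ref{lem:signs} with $M=N$ and $C=2\|T\|$, we have $v_A=0$ for all but countably many $A\in\mathcal A_Z$. The map $x\mapsto E_x$ from $2^\omega\setminus Z$ to $\mathcal A_Z$ is injective. So for all but countably many $x\notin Z$ we have $\Phi(E_x)=T(1_{V_{E_x}})\in X$, that is, $x\in D$.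

\medskip
\emph{Proof of} (ii). For $x\in D\cap Z$ the vector $\Phi(E_x)$ lies in $X$, so $S$ can be applied to it. We compare the result with $1_{E_x}$ on $Q$ and put
\[
u_x=\big(S\Phi(E_x)\big)\big|_Q-1_{E_x}\in\ell_\infty(Q).
\]
The first term belongs to $X_Z$, while $1_{E_x}\notin X_Z$ by Lemma~\ref{lem:parity}. Hence $u_x\ne0$.

Let $F\subseteq Q$ be finite. By \eqref{eq:finite}, $\Phi(E_x\cap F)=T(1_{E_x\cap F})\in X$, so $\Phi(E_x\setminus F)=\Phi(E_x)-\Phi(E_x\cap F)$ is in $X$ as well. Moreover $S\Phi(E_x\cap F)=ST(1_{E_x\cap F})=1_{E_x\cap F}$. Subtracting, we get
\[
u_x=\big(S\Phi(E_x\setminus F)\big)\big|_Q-1_{E_x\setminus F}.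
\]
Let $x_1,\dots,x_m\in D\cap Z$ be distinct, let $\varepsilon_i=\pm1$, and choose a finite $F$ such that the sets $E_{x_i}\setminus F$ are pairwise disjoint. The vector $h=\sum_i\varepsilon_i\Phi(E_{x_i}\setminus F)\in X$ has norm at most $\|T\|$ by \eqref{eq:disjoint}, and so
\[
\Big\|\sum_i\varepsilon_iu_{x_i}\Big\|=\Big\|(Sh)|_Q-\sum_i\varepsilon_i1_{E_{x_i}\setminus F}\Big\|\le\|S\|\,\|T\|+1 .
\]
By Lemma~\ref{lem:signs} with $M=Q$, only countably many $u_x$ are nonzero. All of them are nonzero, so $D\cap Z$ is countable.

The last assertion follows from (i), (ii) and \eqref{eq:ST}.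
\end{proof}

\begin{remark}\label{rem:hyp}
Part (i) uses only $T$ and the countability of $N$. By the Riesz representation theorem, $f\mapsto(Tf)(n)$ is integration against a finite signed measure $\mu_n$ on $K_Z$; then $t(n,k)=\mu_n(\{k\})$ and $v_A(n)=\mu_n(V_A)-\mu_n(A)=\mu_n(\{p_A\})$. So (i) expresses the fact that countably many finite measures have countably many atoms. For uncountable $N$ it fails: take $N=K_Z$, $X=\mathcal C(K_Z)$ and $T=S=\mathrm{Id}$. Then $\Phi_t(E_x)$ is the indicator function of $E_x$ on $K_Z$, which is discontinuous (at $p_{E_x}$ if $x\notin Z$, and by Lemma~\ref{lem:parity} if $x\in Z$), so $D_t(X)=\emptyset$ whatever $Z$ is.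

Part (ii) uses the identity $ST=\mathrm{Id}$, and only on indicator functions of finite subsets of $Q$. Without $S$ it fails: for $X=\ell_\infty(Q)$ and $T$ the restriction to $Q$ we have $D_t(X)=2^\omega$. In fact $D_t(\ell_\infty(N))=2^\omega$ for every summable $t$, so (ii) shows that $\ell_\infty(N)$ contains a complemented copy of $\mathcal C(K_Z)$ only if $Z$ is countable. Exceptional points in (ii) do occur: for $x\in Z$ the space $X_Z$ has codimension $1$, and is therefore complemented, in $X=X_Z+\mathbb R\,1_{E_x}$, and $x\in D_t(X)\cap Z$ for the identity matrix $t$.
\end{remark}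

\section{Counting: proof of Theorem~\ref{thm:count}}\label{sec:count}

The operators $T$ and $S$ act on large spaces, but Proposition~\ref{prop:coding} shows that $Z$ is determined by $X$, a countable matrix and a countable set, and such data are few.

\begin{proof}[Proof of Theorem~\ref{thm:count}]
(a) Replace $X$ by an isomorphic copy in $\ell_\infty=\ell_\infty(\omega)$; the copy is complete, hence closed, and it contains complemented copies of the same spaces as $X$. If it contains a complemented copy of $\mathcal C(K_Z)$, then by Proposition~\ref{prop:coding} there are a summable matrix $t\in\mathbb R^{\omega\times Q}$ and a countable set $C\subseteq2^\omega$ with $2^\omega\setminus Z=D_t(X)\,\triangle\,C$. There are at most $\mathfrak c^{\omega}=\mathfrak c$ matrices $t$ and $\mathfrak c^\omega=\mathfrak c$ countable sets $C$. So there are at most $\mathfrak c\cdot\mathfrak c=\mathfrak c$ such sets $Z$.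

(b) Let $\mathcal F$ be a family of Banach spaces embeddable into $\ell_\infty$ with $|\mathcal F|<2^{\mathfrak c}$. By (a), the number of sets $Z$ for which some member of $\mathcal F$ contains a complemented copy of $\mathcal C(K_Z)$ is at most $|\mathcal F|\cdot\mathfrak c\le\max\{|\mathcal F|,\mathfrak c\}<2^{\mathfrak c}$. Some $Z\subseteq2^\omega$ is left over, and $K_Z$ is a separable compact space by Lemma~\ref{lem:KZ}. So a family as in (b) has at least $2^{\mathfrak c}$ members.

Conversely, if $K$ is a separable compact space with a dense sequence $(d_n)$, then $f\mapsto(f(d_n))_{n\in\omega}$ is an isometry of $\mathcal C(K)$ onto a closed subspace of $\ell_\infty$. Since $|\ell_\infty|=\mathfrak c$, the family of those closed subspaces of $\ell_\infty$ that are isometric to some $\mathcal C(K)$ with $K$ separable compact has at most $2^{\mathfrak c}$ members, and it has the required property because every space is complemented in itself. The last sentence of (b) is the case of a family with one member.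
\end{proof}

\section{Borel subspaces of $\mathbb R^N$}\label{sec:borel}

Let $N$ be countable. Then $\mathbb R^N$ with the product topology and $2^\omega$ are Polish spaces, that is, separable and completely metrizable. The \emph{Borel} sets of a Polish space form the $\sigma$-algebra generated by the open sets; a set is $F_{\sigma\delta}$ if it is a countable intersection of countable unions of closed sets; a set is \emph{analytic} if it is empty or a continuous image of a Polish space. We use these textbook facts: Borel sets are analytic, and each of the two classes is closed under finite unions, finite intersections and preimages under continuous maps between Polish spaces. Countable sets and their complements are Borel. Hence a set $W$ that differs from a Borel (analytic) set $D$ by a countable set is Borel (analytic), since $W=\big(D\setminus(D\setminus W)\big)\cup(W\setminus D)$.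

\begin{corollary}\label{cor:borel}
Let $N$ be countable and let $X$ be a closed subspace of $\ell_\infty(N)$. If $X$ is a Borel subset of $\mathbb R^N$ and $Z\subseteq2^\omega$ is not Borel, then $X$ contains no complemented copy of $\mathcal C(K_Z)$. The same conclusion holds if $X$ is an analytic subset of $\mathbb R^N$ and $2^\omega\setminus Z$ is not analytic.
\end{corollary}

\begin{proof}
Let $t$ be a summable matrix. We show that $x\mapsto\Phi_t(E_x)$ is continuous from $2^\omega$ to $\mathbb R^N$. Fix $n\in N$ and let $Q_l$ be the finite set of nodes of length at most $l$. The function $x\mapsto\Phi_t(E_x\cap Q_l)(n)$ depends only on $x|l$, so it is continuous, and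
\[
\big|\Phi_t(E_x)(n)-\Phi_t(E_x\cap Q_l)(n)\big|\le\sum_{k\in Q\setminus Q_l}|t(n,k)|,
\]
where the right side does not depend on $x$ and tends to $0$ as $l\to\infty$. So $x\mapsto\Phi_t(E_x)(n)$ is a uniform limit of continuous functions. It follows that $D_t(X)$, the preimage of $X$, is Borel (analytic) if $X$ is. If $X$ contained a complemented copy of $\mathcal C(K_Z)$, then by Proposition~\ref{prop:coding} the set $2^\omega\setminus Z$ would differ from some $D_t(X)$ by a countable set and would be Borel (analytic). In the Borel case $Z$ would be Borel too. Either way this contradicts the assumption.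
\end{proof}

It remains to recognize when the trace of $\mathcal C(L)$ on a countable dense set $N$ is Borel. The statement ``$g\in\mathbb R^N$ extends continuously to $L$'' asserts the existence of an object on an uncountable, usually nonmetrizable, space and gives no bound on complexity. If $L$ has a base of clopen sets, it can be rewritten: for each $j$ there is a finite clopen partition of $L$ such that $g$ oscillates by at most $1/j$ on the part of $N$ in each piece. The quantifier over partitions is still uncountable. It is harmless when it ranges over compact spaces, by the following fact: if $Y$ is metrizable, $P$ is compact metrizable and $C\subseteq Y\times P$ is closed, then the projection of $C$ to $Y$ is closed. (If $(y_i,\pi_i)\in C$ and $y_i\to y$, pass to a subsequence with $\pi_i\to\pi$; then $(y,\pi)\in C$.) We describe a finite clopen partition as the family of fibers of a continuous map into a finite discrete set.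

\begin{lemma}\label{lem:trace}
Let $L$ be a compact space with a countable dense subset $N$. Let $\Sigma$ be a countable set, and for each $s\in\Sigma$ let $P_s$ be a compact metrizable space, $R_s$ a finite discrete space, and $(h_{s,\pi})_{\pi\in P_s}$ a family of continuous maps $L\to R_s$. Assume:
\begin{enumerate}
\item[(a)] for all $s\in\Sigma$ and $n\in N$ the map $\pi\mapsto h_{s,\pi}(n)$ is continuous on $P_s$;
\item[(b)] for every open cover of $L$ there are $s$ and $\pi\in P_s$ such that every nonempty fiber of $h_{s,\pi}$ is contained in a member of the cover.
\end{enumerate}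
Then the trace $X$ of $\mathcal C(L)$ on $N$ is an $F_{\sigma\delta}$ subset of $\mathbb R^N$.
\end{lemma}

\begin{proof}
For $j\ge1$ and $s\in\Sigma$ let $C_{j,s}$ be the set of pairs $(g,\pi)\in\mathbb R^N\times P_s$ such that
\begin{equation}\label{eq:osc}
h_{s,\pi}(n)=h_{s,\pi}(n')\ \Longrightarrow\ |g(n)-g(n')|\le 1/j\qquad\text{for all }n,n'\in N .
\end{equation}
For fixed $n,n'$ the implication holds on the union of $\{(g,\pi):h_{s,\pi}(n)\neq h_{s,\pi}(n')\}$, which is clopen by (a), and the closed set $\{(g,\pi):|g(n)-g(n')|\le1/j\}$. So $C_{j,s}$ is an intersection of closed sets, and its projection $G_{j,s}$ to $\mathbb R^N$ is closed. We claim that $X=\bigcap_{j}\bigcup_{s}G_{j,s}$.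

Let $g=f|_N$ with $f\in\mathcal C(L)$, and let $j\ge1$. Apply (b) to the cover of $L$ by the preimages under $f$ of open intervals of length $1/j$. For the resulting $s$ and $\pi$, two points in one fiber of $h_{s,\pi}$ have values of $f$ in one such interval, so \eqref{eq:osc} holds and $g\in G_{j,s}$.

Conversely, let $g\in\bigcap_j\bigcup_sG_{j,s}$. Given $j$, take $s$ and $\pi$ with \eqref{eq:osc} and write $h=h_{s,\pi}$. Each nonempty fiber $h^{-1}(\rho)$ is open, so it contains a point $n_\rho\in N$. The function $f_j(y)=g(n_{h(y)})$ factors through $h$ and is therefore continuous on $L$. For $n\in N$ the points $n$ and $n_{h(n)}$ lie in one fiber, so $|g(n)-f_j(n)|\le1/j$ by \eqref{eq:osc}. Thus $g$ is bounded and is the limit in $\ell_\infty(N)$ of the elements $f_j|_N$ of the closed subspace $X$. Hence $g\in X$.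
\end{proof}

For $L=K_Z$ and $N=Q$ with $Z$ not Borel, no family as in Lemma~\ref{lem:trace} exists, since $X_Z$ is not Borel (Section~\ref{sec:model}). For powers of $\beta\omega$ such families come from colorings of $\omega$.

\section{The square and the higher powers of $\beta\omega$}\label{sec:powers}

For $r\ge1$ write $[r]=\{1,\dots,r\}$. A coloring $c\in[r]^\omega$ extends to a continuous map $\hat c\colon\beta\omega\to[r]$. Here no condition on $c$ is imposed, so the finite clopen partitions of $\beta\omega$ are parametrized by the whole compact metrizable spaces $[r]^\omega$. We recall that $\beta\omega$ has a base of clopen sets, and we note: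
\begin{equation}\label{eq:atoms}
\begin{array}{l}
\text{for clopen }U_1,\dots,U_m\subseteq\beta\omega\text{ there are }r\ge1\text{ and }c\in[r]^\omega\text{ such that}\\[2pt]
\hat c(u)=\hat c(u')\text{ and }u\in U_i\text{ imply }u'\in U_i,\text{ for all }i\le m .
\end{array}
\end{equation}
To see this, let $a_1,\dots,a_r$ be the atoms of the finite algebra of subsets of $\beta\omega$ generated by $U_1,\dots,U_m$. They form a clopen partition, and each atom is contained in or disjoint from each $U_i$. The map $d$ with value $l$ on $a_l$ is continuous, so for $c=d|_\omega$ we have $\hat c=d$ by uniqueness of extensions.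

Theorem~\ref{thm:square} is the case $\kappa=2$ of Theorem~\ref{thm:powers}, but its direct proof is short and shows the pattern.

\begin{proof}[Proof of Theorem~\ref{thm:square}]
The space $K_Z$ is separable and compact by Lemma~\ref{lem:KZ}. Let $L=\beta\omega\times\beta\omega$ and $N=\omega\times\omega$, a countable dense subset. The space $\mathcal C(L)$ is isometric to its trace on $N$, so by Corollary~\ref{cor:borel} it suffices to verify the hypotheses of Lemma~\ref{lem:trace}. For $r\ge1$ let $P_r=[r]^\omega$, $R_r=[r]^2$ and
\[
h_{r,c}(u,v)=(\hat c(u),\hat c(v)).
\]
Condition (a) holds because $h_{r,c}(n,m)=(c(n),c(m))$ depends on two coordinates of $c$. For (b), take an open cover of $L$. Clopen rectangles form a base of $L$, so by compactness $L$ is covered by finitely many clopen rectangles $U_i\times V_i$, each contained in a member of the cover. Take $r$ and $c$ as in \eqref{eq:atoms} for the list of all sets $U_i$ and $V_i$. Let $(u,v)$ be a point of a fiber of $h_{r,c}$, and let $(u,v)\in U_i\times V_i$. Any point $(u',v')$ of the same fiber has $\hat c(u')=\hat c(u)$ and $\hat c(v')=\hat c(v)$, so $(u',v')\in U_i\times V_i$. The fiber is contained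 in $U_i\times V_i$.
\end{proof}

For a power $(\beta\omega)^\kappa$ with large $\kappa$ two new difficulties appear. Our tools require a countable dense set, so the number of coordinates must first be cut down to $\mathfrak c$. Then a clopen partition involves a choice of finitely many coordinates out of $\mathfrak c$, and this choice has to become part of a compact parameter on which the maps in Lemma~\ref{lem:trace}(a) depend continuously. We therefore index the coordinates by the compact space $2^\omega$ and take as dense set the continuous functions $2^\omega\to\omega$.

\begin{proof}[Proof of Theorem~\ref{thm:powers}]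
\emph{Step 1: reduction to the index set $2^\omega$.} For sets $\emptyset\ne a\subseteq b$ let $\mathrm{pr}\colon(\beta\omega)^b\to(\beta\omega)^a$ be the restriction to $a$, and let $\iota\colon(\beta\omega)^a\to(\beta\omega)^b$ extend a point by the value $0\in\omega$ on $b\setminus a$. Both maps are continuous. Define operators
\[
J_{a,b}\,g=g\circ\mathrm{pr}\quad\big(g\in\mathcal C((\beta\omega)^a)\big),\qquad R_{a,b}\,f=f\circ\iota\quad\big(f\in\mathcal C((\beta\omega)^b)\big).
\]
Since $\mathrm{pr}\circ\iota$ is the identity, $R_{a,b}J_{a,b}=\mathrm{Id}$. Say that $f$ \emph{depends only on} $a$ if $f(y)=f(y')$ whenever $y|_a=y'|_a$. For such $f$ we have $J_{a,b}R_{a,b}f=f$, because $\iota(\mathrm{pr}(y))$ agrees with $y$ on $a$.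

Suppose that $T\colon\mathcal C(K_Z)\to\mathcal C((\beta\omega)^\kappa)$ and $S\colon\mathcal C((\beta\omega)^\kappa)\to\mathcal C(K_Z)$ satisfy $ST=\mathrm{Id}$. The continuous functions on $(\beta\omega)^\kappa$ that depend only on a finite set of coordinates form an algebra that contains the constants and separates points. By the Stone--Weierstrass theorem every continuous function is a uniform limit of a sequence of them, so it depends only on a countable set of coordinates. The space $\mathcal C(K_Z)$ has at most $|\mathbb R^Q|=\mathfrak c$ elements. Hence there is a nonempty set $a\subseteq\kappa$ with $|a|\le\mathfrak c$ such that every $Tf$ depends only on $a$. Put $T_1=R_{a,\kappa}T$ and $S_1=SJ_{a,\kappa}$. Then $S_1T_1=SJ_{a,\kappa}R_{a,\kappa}T=ST=\mathrm{Id}$. Now identify $a$ with a subset of $b=2^\omega$ and put $T_2=J_{a,b}T_1$ and $S_2=S_1R_{a,b}$. Then $S_2T_2=S_1T_1=\mathrm{Id}$. So $\mathcal C(L)$ contains a complemented copy of $\mathcal C(K_Z)$ for $L=(\beta\omega)^{2^\omega}$, and it suffices to show that this is impossible.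

\medskip
\emph{Step 2: a countable dense set.} Let $N\subseteq L$ be the set of locally constant functions $\varphi\colon2^\omega\to\omega$. By compactness of $2^\omega$, for each such $\varphi$ there is $l$ such that $\varphi(x)$ depends only on $x|l$; so $N$ is countable. A nonempty basic open subset of $L$ has the form $\{y:y(x_i)\in W_i\text{ for }i\le p\}$ with distinct $x_1,\dots,x_p\in2^\omega$ and nonempty open sets $W_i\subseteq\beta\omega$. Pick $n_i\in W_i\cap\omega$ and $l$ such that the segments $x_i|l$ are distinct. The function $\varphi$ that equals $n_i$ on $\{x:x|l=x_i|l\}$ for $i\le p$ and $0$ elsewhere belongs to $N$ and to the basic set. So $N$ is dense in $L$.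

\medskip
\emph{Step 3: the trace of $\mathcal C(L)$ on $N$ is $F_{\sigma\delta}$.} We apply Lemma~\ref{lem:trace} with $\Sigma$ the set of pairs $(p,r)$ of positive integers, $P_{p,r}=(2^\omega)^p\times[r]^\omega$, $R_{p,r}=[r]^p$, and, for $\pi=(x_1,\dots,x_p,c)\in P_{p,r}$,
\[
h_{(p,r),\pi}(y)=\big(\hat c(y(x_1)),\dots,\hat c(y(x_p))\big)\qquad(y\in L).
\]
These maps are continuous in $y$. For (a), fix $\varphi\in N$ and $\pi=(x_1,\dots,x_p,c)$. If $x_i'$ is so close to $x_i$ that $\varphi(x_i')=\varphi(x_i)$ for all $i$, and $c'$ agrees with $c$ at the finitely many points $\varphi(x_1),\dots,\varphi(x_p)$, then $c'(\varphi(x_i'))=c(\varphi(x_i))$ for all $i$. So $\pi\mapsto h_{(p,r),\pi}(\varphi)$ is locally constant. This is the step that needs $\varphi$ to be locally constant.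

For (b), take an open cover of $L$. The boxes $\{y:y(z)\in U_z\text{ for }z\in e\}$, with $e\subseteq2^\omega$ finite and nonempty and $U_z\subseteq\beta\omega$ clopen, form a base of $L$. So $L$ is covered by finitely many boxes, each contained in a member of the cover. Let $x_1,\dots,x_p$ list all coordinates that occur in these boxes, and take $r$ and $c$ as in \eqref{eq:atoms} for the list of all their sides $U_z$. Let $y,y'$ lie in one fiber of the corresponding map $h$, and let $y$ belong to the box given by $e$ and $(U_z)_{z\in e}$. Each $z\in e$ is one of the $x_i$, so $\hat c(y'(z))=\hat c(y(z))$ and $y(z)\in U_z$, whence $y'(z)\in U_z$. Thus $y'$ is in the same box, and the fiber of $y$ is contained in it.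

\medskip
By Step 3 and Corollary~\ref{cor:borel}, the trace of $\mathcal C(L)$ on $N$, and with it $\mathcal C(L)$, contains no complemented copy of $\mathcal C(K_Z)$ when $Z$ is not Borel. By Step 1 the same holds for $\mathcal C((\beta\omega)^\kappa)$ for every $\kappa\ge1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{PRS}
Grzegorz Plebanek, Jakub Rondo\v{s} and Damian Sobota,
\emph{Complemented subspaces of Banach spaces $C(K\times L)$},
arXiv:2405.19120 (2024).

\end{thebibliography}
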